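# The first Betti number of open manifolds with $\mathrm{Ric}\ge 0$ and $\mathrm{Sc}\ge\kappa>0$

## 1. One dimension for infinity, two for curvature: the number $n-3$

Let $(M^n,g)$ be a complete, non-compact Riemannian manifold with $\mathrm{Ric}\ge 0$ and $\mathrm{Sc}\ge\kappa$ for a constant $\kappa>0$. How large can the first Betti number $b_1(M)=\dim_{\mathbb Q}H_1(M;\mathbb Q)$ be? Manifolds are connected and smooth throughout, and a priori $b_1$ may be infinite.

If only $\mathrm{Ric}\ge0$ is assumed, it is known that $b_1(M)\le n-1$, and the flat product $T^{n-1}\times\mathbb R$ attains this bound. What should positive scalar curvature cost? The natural guess is a dimension count. Non-compactness uses up one dimension. Positive scalar curvature needs at least a 2-dimensional piece to live on. What remains for a torus is $n-3$ dimensions, so we guess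
$$b_1(M)\le n-3 .$$
This is also the bound one expects from Gromov's macroscopic dimension conjecture. Whether it holds for all $n\ge4$ is posed in Jinmin Wang, Zhizhang Xie, Bo Zhu, Xingyu Zhu, "Positive Scalar Curvature Meets Ricci Limit Spaces", arXiv:2212.10416 (2022).

Let us test the guess on products $M=T^j\times Q$ with $T^j$ flat. Here $Q$ is complete, non-compact, with $\mathrm{Ric}\ge 0$ and $\mathrm{Sc}_Q=\mathrm{Sc}_M\ge\kappa$. If $\dim Q=1$, then $\mathrm{Sc}=0$, which is excluded. If $\dim Q=2$, then $Q$ has Gauss curvature at least $\kappa/2>0$, so it is compact by the Bonnet–Myers theorem, which is excluded too. So $\dim Q\ge3$, that is, $j\le n-3$. For each $0\le j\le n-3$ the product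
$$T^j\times S^{n-1-j}\times\mathbb R\qquad(\text{flat}\times\text{round}\times\text{flat})$$
is complete and non-compact, has $\mathrm{Ric}\ge0$ and constant positive scalar curvature, and has $b_1=j$, since $n-1-j\ge2$. So all the values $0,\dots,n-3$ occur.

A second test shows that *uniform* positivity matters. Let $P=\{z=x^2+y^2\}\subset\mathbb R^3$, let $\rho^2=x^2+y^2$, and let $M=T^{n-2}\times P$ with $T^{n-2}$ flat. The Gauss curvature of the graph $P$ is $K=4/(1+4\rho^2)^2>0$, so $\mathrm{Ric}\ge0$ and $\mathrm{Sc}=2K>0$ everywhere, while $b_1(M)=n-2$. There is no contradiction with the guess, since $\mathrm{Sc}\to0$ at infinity. How fast? The intrinsic distance from the vertex is $\int_0^\rho\sqrt{1+4t^2}\,dt\sim\rho^2$, and the torus factor changes distances by a bounded amount only, so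
$$d(o,x)^2\,\mathrm{Sc}(x)\sim\rho^4\cdot\frac{8}{(1+4\rho^2)^2}\longrightarrow\frac12. \tag{1}$$
So quadratic decay with a small constant allows $b_1=n-2$. We shall see that quadratic decay with a large constant does not.

The guess is right. These are the two results.

**Theorem 1.** *Let $n\ge 3$ and let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge0$ and $\mathrm{Sc}\ge\kappa>0$. Then $b_1(M)\le n-3$. All values $0,\dots,n-3$ occur.*

**Theorem 2.** *For every $n\ge3$ there is a constant $C(n)<\infty$ such that the following holds. Let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge 0$ and, for some (hence any) $o\in M$,*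
$$\liminf_{x\to\infty} d(o,x)^2\,\mathrm{Sc}(x)>C(n)\qquad(\text{the value }+\infty\text{ is allowed}).$$
*Then (a) $b_1(M)\le n-3$; (b) every finitely generated nilpotent subgroup of $\pi_1(M)$ has Hirsch length $\le n-3$. The quadratic rate is sharp: any admissible $C(n)$ satisfies $C(n)\ge \frac12$.*

The words "hence any" are justified because $d(o',x)/d(o,x)\to1$ as $x\to\infty$, so the liminf does not depend on $o$. No positivity of $\mathrm{Sc}$ on compact sets is assumed in Theorem 2 (beyond $\mathrm{Sc}\ge0$, which follows from $\mathrm{Ric}\ge0$). Theorem 2 contains the bound of Theorem 1, because $\mathrm{Sc}\ge\kappa$ makes the liminf infinite. We shall still prove Theorem 1 first, since it comes out in a few lines once the tools are there.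

The *Hirsch length* of a finitely generated nilpotent group is the number of infinite cyclic factors in a subnormal series with cyclic factors; it does not depend on the series and does not change when we pass to a subgroup of finite index. For $\mathbb Z^k$ it is $k$. For the integral Heisenberg group it is $3$, although the abelianization of that group has rank only $2$.

## 2. Limits of spaces with $\mathrm{Ric}\ge0$

**Pointed convergence.** A metric space is proper if closed balls are compact. Let $(X_l,p_l)\to(X,p)$ be a pointed Gromov–Hausdorff (pGH) convergent sequence of proper spaces. We fix a realization, that is, metrics on the disjoint unions $X_l\sqcup X$ that restrict to the given ones, such that $p_l\to p$ and, for each radius, the balls of that radius lie in smaller and smaller neighborhoods of the other space. Then "$x_l\to x$" has a meaning; every $x\in X$ is a limit of some $x_l$; every sequence $x_l$ with $d(x_l,p_l)$ bounded has a convergent subsequence; and $x_l\to x$, $x_l'\to x'$ imply $d(x_l,x_l')\to d(x,x')$.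

**Convergence of isometries.** Isometries $g_l$ of $X_l$ converge to an isometry $g$ of $X$ if $x_l\to x$ implies $g_lx_l\to gx$. *If $d(g_lp_l,p_l)$ is bounded, a subsequence converges.* To see this, take a countable dense set of points $x^{(s)}\in X$ and $x^{(s)}_l\to x^{(s)}$. By a diagonal argument all $g_lx^{(s)}_l$ converge along one subsequence; call the limits $gx^{(s)}$. This $g$ preserves distances, so it extends to $X$. If $x_l\to x$ is arbitrary and $d(x,x^{(s)})<\eta$, then $d(g_lx_l,g_lx_l^{(s)})=d(x_l,x_l^{(s)})<\eta$ for large $l$, so every sublimit of $g_lx_l$ is within $2\eta$ of $gx$; as $\eta$ is arbitrary, $g_lx_l\to gx$. The same applied to $g_l^{-1}$ gives, after a further subsequence, an inverse of $g$. Limits of isometries respect products and inverses, directly from the definition. In the same way, 1-Lipschitz functions $f_l$ on $X_l$ with $f_l(p_l)=0$ subconverge to a 1-Lipschitz $f$ on $X$, meaning that $x_l\to x$ implies $f_l(x_l)\to f(x)$.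

**Bishop–Gromov.** If $X^n$ is complete with $\mathrm{Ric}\ge0$, then $s\mapsto \mathrm{vol}(B_s(x))/s^n$ is non-increasing.

The following published facts are used without proof.

**(F1)** Gromov precompactness: every sequence of pointed complete $n$-manifolds with $\mathrm{Ric}\ge0$ has a pGH-convergent subsequence, with proper limit.

**(F2)** (Cheeger–Colding, *On the structure of spaces with Ricci curvature bounded below I*, J. Differential Geom. 46 (1997), Thm 2.1.) Let $(Y,y)$ be a pGH limit of complete $n$-manifolds $(X_l,p_l)$ with $\mathrm{Ric}\ge0$, and let $\nu$ be a renormalized limit measure: along a subsequence, $\mathrm{vol}(B_s(x_l))/\mathrm{vol}(B_1(p_l))\to\nu(B_s(x))$ whenever $x_l\to x$. Then $\nu$-a.e. point $q\in Y$ is *regular*: for some integer $d$, every tangent cone of $Y$ at $q$ is $\mathbb R^d$. Equivalently, $(Y,\lambda d_Y,q)\to(\mathbb R^d,0)$ as $\lambda\to\infty$.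

The measure $\nu$ is positive on nonempty open sets, by Bishop–Gromov: if $d(x_l,p_l)\le D$ and $s\le 1+D$, then $\mathrm{vol}(B_s(x_l))\ge\big(\tfrac{s}{1+D}\big)^n\mathrm{vol}(B_{1+D}(x_l))\ge\big(\tfrac{s}{1+D}\big)^n\mathrm{vol}(B_1(p_l))$. So *every nonempty open set contains a regular point*.

An example to keep in mind is the paraboloid $P$. The circle at distance $s$ from the vertex has length about $2\pi\sqrt s$, so after rescaling by $R^{-1}$ the circles collapse and $P$ blows down to the half-line $[0,\infty)$. Its interior points are regular with $d=1$. The end point, which is the limit of the vertex, is not regular. Likewise the cover $\mathbb R^{n-2}\times P$ of $T^{n-2}\times P$ blows down to $\mathbb R^{n-2}\times[0,\infty)$: the base point goes to a non-regular point, and the interior points are regular with $d=n-1$.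

**(F3)** (Cheeger–Colding, Ann. of Math. 144 (1996), in the form of Cheeger–Naber, Ann. of Math. 182 (2015), Lemma 1.21(2).) For all $n,\epsilon,R$ there is $\delta>0$ such that if $X^n$ is complete with $\mathrm{Ric}\ge0$ and $d_{GH}(B_{\delta^{-1}}(p),B_{\delta^{-1}}(0))<\delta$ with $0\in\mathbb R^m\times Z$, then there is a harmonic $u=(u_1,\dots,u_m):B_R(p)\to\mathbb R^m$ with $|\nabla u_a|\le1+\epsilon$ and
$$\frac1{\mathrm{vol}(B_R)}\int_{B_R}|\langle\nabla u_a,\nabla u_b\rangle-\delta_{ab}|^2<\epsilon^2,\qquad \frac{R^2}{\mathrm{vol}(B_R)}\int_{B_R}|\nabla^2u_a|^2<\epsilon^2 .$$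
For $X=\mathbb R^{m}\times Z$ with $Z$ a Riemannian manifold, the coordinates of $\mathbb R^m$ do this with zero error.

## 3. Deck groups without lines, and where to look instead

Suppose $b_1(M)\ge n-2=:k$, and let $N\to M$ be the covering with deck group $H_1(M;\mathbb Z)$. Choose $\gamma_1,\dots,\gamma_k$ in it, independent over $\mathbb Q$. If $N$ split isometrically as $\mathbb R^{n-2}\times\Sigma$, with the $\gamma_j$ acting on $\mathbb R^{n-2}$ as independent translations, we would be done: $\Sigma$ is a complete surface with $\mathrm{Sc}\ge\kappa$, hence compact, so $N/\langle\gamma_1,\dots,\gamma_k\rangle$ is compact, and so is $M$, which it covers. A sensible first attempt is therefore to produce lines in $N$. Join $\gamma^{-a}\tilde o$ to $\gamma^{a}\tilde o$ by a minimal geodesic, let $a\to\infty$, hope for a line, and apply the Cheeger–Gromoll splitting theorem.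

This stops at the first step, because the geodesics may escape to infinity. Here is an example. On $\mathbb R^9\times\mathbb R$ take
$$dr^2+f(r)^2\,ds^2_{S^8}+h(r)^2\,dt^2,\qquad f=r(1+r^2)^{-1/4},\quad h=(1+r^2)^{-1/2}.$$
This is smooth at $r=0$, since $f/r$ and $h$ are smooth even functions of $r$ with value $1$ at $0$. It is complete: on a bounded set $r$ is bounded, so $h$ is bounded below and $t$ is bounded as well. One computes
$$\frac{f'}f=\frac{2+r^2}{2r(1+r^2)},\quad \frac{f''}f=-\frac{6+r^2}{4(1+r^2)^2},\quad \frac{h'}h=-\frac{r}{1+r^2},\quad \frac{h''}h=\frac{2r^2-1}{(1+r^2)^2},$$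
and $f'=\frac{2+r^2}{2(1+r^2)^{5/4}}\le(1+r^2)^{-1/4}\le1$, because $2+r^2\le2(1+r^2)$. The Ricci tensor is diagonal, and in the unit directions $\partial_r$, $T=h^{-1}\partial_t$ and $S$ tangent to $S^8$ it is
$$\mathrm{Ric}(\partial_r,\partial_r)=-8\frac{f''}f-\frac{h''}h=\frac{2(6+r^2)+1-2r^2}{(1+r^2)^2}=\frac{13}{(1+r^2)^2},$$
$$\mathrm{Ric}(T,T)=-\frac{h''}h-8\,\frac{f'h'}{fh}=\frac{1-2r^2+4(2+r^2)}{(1+r^2)^2}=\frac{9+2r^2}{(1+r^2)^2},$$
$$\mathrm{Ric}(S,S)=-\frac{f''}f+7\,\frac{1-f'^2}{f^2}-\frac{f'h'}{fh}>0 .$$
In the last line the first and third terms are positive and the middle one is $\ge0$. At $r=0$ all directions tangent to $\mathbb R^9$ are equivalent, so there $\mathrm{Ric}$ takes the value $13$ on them. So $\mathrm{Ric}>0$ everywhere. Let $N=(\mathbb R^9\times\mathbb R)\times S^2$ with the unit round $S^2$, let $\gamma$ be $t\mapsto t+1$, and let $M=N/\langle\gamma\rangle$. This $M$ is complete and non-compact of dimension $12$, has $\mathrm{Ric}>0$ and $\mathrm{Sc}\ge2$, and $b_1(M)=1$. Since $\mathrm{Ric}>0$ on $N$, the space $N$ contains no line at all: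 a line would split off a factor $\mathbb R$, a direction with $\mathrm{Ric}=0$. The reason can be seen directly. From $\tilde o$ at $r=0$ go out to $r=\sqrt a$, change $t$ by $a$ there, and come back; this shows
$$d(\gamma^a\tilde o,\tilde o)\le2\sqrt a+\frac{a}{\sqrt{1+a}}\le3\sqrt a .$$
Displacement is sublinear, and the orbit does not follow a line.

Now look at the same example from far away. Put $r=R\rho$, $t=R^2\tau$ and divide the metric by $R^2$:
$$d\rho^2+\Big(\frac{f(R\rho)}{R}\Big)^2ds^2_{S^8}+\big(R\,h(R\rho)\big)^2d\tau^2+R^{-2}ds^2_{S^2}.$$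
Since $f(r)\le\sqrt r$, the coefficient $f(R\rho)/R\le\sqrt{\rho/R}$ tends to $0$, and $R\,h(R\rho)\to1/\rho$ locally uniformly for $\rho>0$. So near points with $\rho>0$ a blow-down is the surface $d\rho^2+\rho^{-2}d\tau^2$, of Gauss curvature $-2/\rho^2$. The map $(\rho,\tau)\mapsto(\lambda\rho,\lambda^2\tau)$ multiplies this metric by $\lambda^2$, so zooming in toward $\rho=0$, where the base point went, never flattens the picture. But zooming in at a point with $\rho>0$ gives the plane $\mathbb R^2$. One of its two directions comes from the group, through the shifts in $\tau$; the other is the direction in which the quotient goes to infinity. With $k=1$ we see $k+1$ Euclidean directions.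

This suggests what to do: *blow down, then move to a regular point $q$ of the limit and zoom in there*. By (F2) the zoom is some $\mathbb R^d$, the limits of deck transformations act on it by Euclidean isometries, and we shall count: $k$ independent classes and the non-compactness of $M$ should force $d\ge k+1$.

One more obstacle appears. The $\gamma_j$ have bounded displacement at $\tilde o$, so their limits on the blow-down fix the base point $y$. At $q\ne y$ they need not be close to the identity. Take $\mathbb C\times\mathbb R$ with $\gamma(z,t)=(e^{i\theta}z,t+1)$: after blow-down $\gamma$ becomes the rotation $z\mapsto e^{i\theta}z$, which moves $q=(1,0)$ by $|e^{i\theta}-1|$. Zooming in at $q$ would send this displacement to infinity. The cure is to replace $\gamma$ by a power $\gamma^m$ with $m\theta$ close to $0$ modulo $2\pi$. In general such powers exist because the isometries that fix $y$ form a compact group.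

With $k=n-2$ the count gives $d\ge n-1$: at some large scale, $N$ looks like $\mathbb R^{n-1}\times Z$. Section 6 shows that this forces small scalar curvature.

## 4. Nilpotent groups of Euclidean isometries

In the abelian case the following lemma says that commuting Euclidean isometries have a common invariant affine subspace on which they all translate. For the screw motion above with $e^{i\theta}\ne1$, this subspace is the axis.

**Lemma 3.** *Let $H\subset \mathrm{Isom}(\mathbb R^d)$ be nilpotent. There is an $H$-invariant affine subspace $E=e+V$ on which $H$ acts by translations.*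

*Proof.* Write $h(x)=A_hx+b_h$. Let $V$ be the space of vectors fixed by all $A_h$. Its complement $V^\perp$ is invariant under the orthogonal maps $A_h$; decompose it orthogonally as $V^\perp=\bigoplus_sW_s$ into irreducible $A(H)$-invariant subspaces. No $W_s$ contains a nonzero vector fixed by $A(H)$, since such vectors lie in $V$. If $P$ is the orthogonal projection to $W_s$ or to $V$, then $P h(x)=A_hPx+Pb_h$ depends only on $Px$. So $H$ acts by isometries on each $W_s$, and on $V$ by translations $v\mapsto v+P_Vb_h$. If $H$ fixes a point $w_s\in W_s$ for each $s$, put $e=\sum_sw_s$; then $h(e+v)=e+v+P_Vb_h$ for $v\in V$, which is what we want.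

It remains to prove the following claim. *If a nilpotent group $H$ acts by isometries on a Euclidean space $U\ne0$ such that the linear part is irreducible and has no nonzero fixed vector, then $H$ fixes a point of $U$.* We use induction on the nilpotency class. The trivial group does not satisfy the hypotheses. Let $Z$ be the center of $H$.

Suppose some $z\in Z$ has $A_z\ne I$ on $U$. Since $A_z$ commutes with all $A_h$, the space $\ker(A_z-I)$ is $A(H)$-invariant, and it is proper, hence $0$. So $A_z-I$ is invertible and $z$ has exactly one fixed point. Since $H$ commutes with $z$, it preserves the fixed point set of $z$, so $H$ fixes that point.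

Otherwise each $z\in Z$ acts as a translation by some $b_z$. Now $hzh^{-1}$ is the translation by $A_hb_z$ and equals $z$, so $A_hb_z=b_z$ for all $h$, whence $b_z=0$. So $Z$ acts trivially, and $H/Z$, of smaller class, acts with the same linear part. Induction applies. $\square$

## 5. Zooming in inside a blow-down: $d\ge k+1$

For Theorem 1 one manifold $M$ suffices. For Theorem 2 we shall argue by contradiction with a sequence of manifolds, so we set up the blow-down for sequences.

**Setting (S).** For $i\in\mathbb N$: $M_i^n$ is complete and non-compact with $\mathrm{Ric}\ge0$; $\pi_i:N_i\to M_i$ is a connected Riemannian covering; $\tilde o_i\in N_i$ and $o_i=\pi_i(\tilde o_i)$; $\gamma_{1,i},\dots,\gamma_{k,i}$ are deck transformations of $\pi_i$ generating a nilpotent group of class $\le c$ (with $c,k$ independent of $i$), such that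
$$\gamma_{j,i}^a\notin\langle\gamma_{1,i},\dots,\gamma_{j-1,i}\rangle\qquad\text{for all }1\le j\le k,\ a\ge1; \tag{I}$$
and $R_i>0$ are scales with $R_i^{-1}d(\gamma_{j,i}\tilde o_i,\tilde o_i)\to0$ for all $j$.

Condition (I) is independence, taken one generator at a time. A basis of $\mathbb Z^k$ satisfies it; the pair $2,1\in\mathbb Z$ does not, as twice the second element lies in the group generated by the first. In the Heisenberg group a central generator followed by two non-central generators satisfies (I) with $k=3$.

**Proposition 4.** *In setting (S), let $\psi:\mathbb N\to\mathbb N$ be given. There are $D<\infty$, an integer $d\ge k+1$, indices $i(l)\ge\psi(l)$ and points $p_l\in N_{i(l)}$, for $l$ in an infinite subset of $\mathbb N$, such that with $r_l:=R_{i(l)}/\sqrt l$:*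

1. *$(N_{i(l)},r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ in the pGH sense;*
2. *for $l\ge16$ and $x\in B_{r_l}(p_l)$: $\ \tfrac14R_{i(l)}\le d_{M_{i(l)}}(o_{i(l)},\pi_{i(l)}(x))\le D\,R_{i(l)}$.*

The function $\psi$ lets us demand that $i(l)$ be as large as we like compared with $l$. Part 2 says that the ball lives, downstairs, at distance comparable to $R_{i(l)}$ from the base point. Only Theorem 2 needs it.

*Proof.*

**Step 1: a regular point away from the base point.** *We take the limit at scale $R_i$ and choose the point $q$ at which to zoom in.* By (F1) and Section 2 we pass to a subsequence so that $(N_i,R_i^{-1}d,\tilde o_i)\to(Y,y)$ with a renormalized limit measure $\nu$, and $\gamma_{j,i}\to g_j\in\mathrm{Isom}(Y)$. Since $R_i^{-1}d(\gamma_{j,i}\tilde o_i,\tilde o_i)\to0$, we have $g_jy=y$. The functions $f_i=R_i^{-1}d_{M_i}(o_i,\pi_i(\cdot))$ are 1-Lipschitz for $R_i^{-1}d$, because $\pi_i$ does not increase distances, and they vanish at $\tilde o_i$. So after a further subsequence they converge to a 1-Lipschitz function $f$ on $Y$.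

Since $M_i$ is complete and non-compact, it contains a point at distance $R_i$ from $o_i$. Lifting a minimal geodesic from $o_i$ to that point, starting at $\tilde o_i$, gives $x_i$ with $d(x_i,\tilde o_i)\le R_i$ and $f_i(x_i)=1$. A sublimit $x\in Y$ has $f(x)=1$. So $\{f>\frac12\}$ is open and nonempty, and by (F2) it contains a regular point $q$: for some integer $d\ge0$, $(Y,\lambda d_Y,q)\to(\mathbb R^d,0)$ as $\lambda\to\infty$. Choose $q_i\in N_i$ with $q_i\to q$.

**Step 2: powers with small displacement at $q$.** *This removes the rotational part seen in the screw motion.* The group $K$ of isometries of the proper space $Y$ that fix $y$ is compact and metrizable, by Arzelà–Ascoli. The sequence $(g_1^m,\dots,g_k^m)$, $m\ge1$, in $K^k$ has a convergent subsequence, so quotients of later by earlier terms, which are again of this form with $m\ge1$, come arbitrarily close to the identity. Hence for each $l\ge1$ there is $m_l\ge1$ with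
$$d_Y(g_j^{m_l}q,q)\le\tfrac1l\qquad(1\le j\le k).$$

**Step 3: choice of $i(l)$.** *We combine blow-down and zoom; first $l$ and $m_l$ are fixed, then $i$ is taken large.* For fixed $l$, as $i\to\infty$,
$$(N_i,\sqrt l\,R_i^{-1}d,q_i)\to(Y,\sqrt l\,d_Y,q),\qquad R_i^{-1}d(\gamma_{j,i}^{m_l}q_i,q_i)\to d_Y(g_j^{m_l}q,q)\le\tfrac1l,\qquad f_i(q_i)\to f(q)>\tfrac12 .$$
So we can choose $i=i(l)\ge\psi(l)$, strictly increasing in $l$, such that the two pointed spaces in the first limit are $\frac1l$-close in a metric for the pGH topology, and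
$$R_i^{-1}d(\gamma_{j,i}^{m_l}q_i,q_i)\le\tfrac2l,\qquad f_i(q_i)\ge\tfrac12,\qquad R_i^{-1}d(q_i,\tilde o_i)\le d_Y(y,q)+1 .$$
Put $p_l=q_{i(l)}$ and $r_l=R_{i(l)}/\sqrt l$. Since $(Y,\sqrt l\,d_Y,q)\to(\mathbb R^d,0)$, part 1 holds. For part 2, let $l\ge16$ and $x\in B_{r_l}(p_l)$. Then $R_i^{-1}d(x,p_l)\le\frac1{\sqrt l}\le\frac14$, so $f_i(x)\ge\frac12-\frac14=\frac14$, and $f_i(x)\le R_i^{-1}d(x,\tilde o_i)\le d_Y(y,q)+2=:D$. Multiplying by $R_{i(l)}$ gives part 2. What remains is $d\ge k+1$.

**Step 4: groups on $X_l=(N_{i(l)},r_l^{-1}d)$ with small generators and unbounded orbits.** *We transport independence and non-compactness to statements about distances, which survive the limit.* Put $\sigma_{j,l}=\gamma_{j,i(l)}^{m_l}$, $\Lambda_{j,l}=\langle\sigma_{1,l},\dots,\sigma_{j,l}\rangle$ and $\Lambda_{0,l}=\{1\}$. By Step 3,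
$$\delta_l:=\max_jd_{X_l}(\sigma_{j,l}p_l,p_l)\le\sqrt l\cdot\tfrac2l=\tfrac2{\sqrt l}\to0 .$$
Recall that deck transformations act freely, and that fibers are closed and discrete in the proper space $N_{i(l)}$. So for each bound only finitely many deck transformations move $p_l$ by at most that bound. We call this proper discontinuity.

**Step 4a: each new generator leaves the old orbit by any prescribed amount.** *For all $1\le j\le k$, $R\in\mathbb N$ and $l$ there is $h\in\Lambda_{j,l}$ with*
$$d_{X_l}(hp_l,p_l)=d_{X_l}(hp_l,\Lambda_{j-1,l}p_l)\in[R-\delta_l,R+\delta_l].$$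
Let $\tau(a)=d_{X_l}(\sigma_{j,l}^ap_l,\Lambda_{j-1,l}p_l)$ for $a\ge0$. Then $\tau(0)=0$ and
$$|\tau(a+1)-\tau(a)|\le d_{X_l}(\sigma_{j,l}^{a+1}p_l,\sigma_{j,l}^ap_l)=d_{X_l}(\sigma_{j,l}p_l,p_l)\le\delta_l .$$
By proper discontinuity the distance to the orbit is attained: $\tau(a)=d_{X_l}(\sigma_{j,l}^ap_l,s_ap_l)$ with $s_a\in\Lambda_{j-1,l}$. Suppose $\tau$ were bounded. All the elements $s_a^{-1}\sigma_{j,l}^a$ move $p_l$ by $\tau(a)$, so by proper discontinuity two of them coincide: $s_a^{-1}\sigma_{j,l}^a=s_b^{-1}\sigma_{j,l}^b$ with $a>b$. Then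
$$\gamma_{j,i(l)}^{m_l(a-b)}=\sigma_{j,l}^{a-b}=s_as_b^{-1}\in\langle\gamma_{1,i(l)},\dots,\gamma_{j-1,i(l)}\rangle,$$
contrary to (I). So $\tau$ is unbounded, starts at $0$ and has steps at most $\delta_l$; for the first $a$ with $\tau(a)\ge R$ we get $R\le\tau(a)\le R+\delta_l$. Put $h=s_a^{-1}\sigma_{j,l}^a$. Then $d_{X_l}(hp_l,p_l)=d_{X_l}(\sigma_{j,l}^ap_l,s_ap_l)=\tau(a)$. Since $s_a\Lambda_{j-1,l}=\Lambda_{j-1,l}$, also $d_{X_l}(hp_l,\Lambda_{j-1,l}p_l)=d_{X_l}(\sigma_{j,l}^ap_l,\Lambda_{j-1,l}p_l)=\tau(a)$.

**Step 4b: non-compactness of $M$ gives points far from the whole orbit.** *For all $R\in\mathbb N$ and $l$ there is $x\in X_l$ with $d_{X_l}(x,p_l)=R=d_{X_l}(x,\Lambda_{k,l}p_l)$.* Write $\pi=\pi_{i(l)}$. As $M_{i(l)}$ is complete and non-compact, it has a point at distance $Rr_l$ from $\pi(p_l)$. Lift a minimal geodesic starting at $p_l$; let $x$ be its end point. Then $d_N(x,p_l)\le Rr_l$, and for every deck transformation $g$ we have $d_N(x,gp_l)\ge d_M(\pi x,\pi p_l)=Rr_l$. Taking $g=1$ and then $g\in\Lambda_{k,l}$ gives both equalities.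

**Step 4c: the limit groups.** *We pass to $\mathbb R^d$.* By a diagonal argument pass to a subsequence of $l$ so that, for all $j$ and $R$, the elements of Step 4a converge to isometries $h^{j,R}$ of $\mathbb R^d$ and the points of Step 4b converge to points $x_R\in\mathbb R^d$; both are possible since displacements and distances to $p_l$ are bounded for fixed $R$. Let $G_j$ be the set of all isometries of $\mathbb R^d$ that are limits, along this subsequence, of sequences $g_l\in\Lambda_{j,l}$. It is a group, as limits respect products and inverses, and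
$$\{1\}=G_0\subset G_1\subset\dots\subset G_k .$$
The group $G_k$ is nilpotent of class at most $c$: an iterated commutator of $c+1$ elements of $G_k$ is a limit of iterated commutators of $c+1$ elements of $\Lambda_{k,l}\subset\langle\gamma_{1,i(l)},\dots,\gamma_{k,i(l)}\rangle$, and these are trivial. Moreover $h^{j,R}\in G_j$. If $g\in G_{j-1}$ is the limit of $g_l\in\Lambda_{j-1,l}$, then $d(h^{j,R}0,g0)$ is the limit of distances that are at least $R-\delta_l$; similarly for $x_R$. So
$$d(h^{j,R}0,\,G_{j-1}0)\ge R,\qquad d(x_R,\,G_k0)\ge R\qquad\text{for all }1\le j\le k,\ R\in\mathbb N. \tag{2}$$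

**Step 5: counting dimensions.** *The first part of (2) produces $k$ independent translation directions, the second one more dimension.* Apply Lemma 3 to $H=G_k$. Let $E=e+V$, let $t:G_k\to V$ be the homomorphism with $g(e+v)=e+v+t(g)$, and put $L_j=t(G_j)$. For $g\in G_{j-1}$ the triangle inequality gives
$$|t(h^{j,R})-t(g)|=d(h^{j,R}e,ge)\ge d(h^{j,R}0,g0)-d(h^{j,R}0,h^{j,R}e)-d(g0,ge)\ge R-2|e| .$$
As $R$ is arbitrary, $L_j$ is not contained in any bounded neighborhood of $L_{j-1}$. On the other hand, a subgroup $L\subset V$ contains a basis of $\mathrm{span}\,L$, hence a lattice of $\mathrm{span}\,L$, so every point of $\mathrm{span}\,L$ is within bounded distance of $L$. If $\mathrm{span}\,L_j=\mathrm{span}\,L_{j-1}$, this would put $L_j$ in a bounded neighborhood of $L_{j-1}$. So the span grows strictly at each of the $k$ steps, and $d\ge\dim V\ge\dim\mathrm{span}\,L_k\ge k$.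

Suppose $d=k$. Then $\mathrm{span}\,L_k=V=\mathbb R^d=E$, so $G_k$ acts on all of $\mathbb R^d$ by the translations in $L_k$, and $G_k0=L_k$ is within bounded distance of every point of $\mathbb R^d$. This contradicts $d(x_R,G_k0)\ge R$ for all $R$. Hence $d\ge k+1$. $\square$

## 6. $n-1$ Euclidean directions force small scalar curvature

Suppose now that a ball in $X^n$ is close to a ball in $\mathbb R^{n-1}\times Z$. If $X$ were exactly $\mathbb R^{n-1}\times Z$ with $Z$ a 1-manifold, it would be flat. But closeness is only Gromov–Hausdorff, and balls may collapse, so no pointwise control of curvature comes for free. What (F3) gives is $n-1$ almost orthonormal harmonic gradients with small Hessians. The usual argument is Bochner's formula $\frac12\Delta|\nabla u|^2=|\nabla^2u|^2+\mathrm{Ric}(\nabla u,\nabla u)$, integrated against a cutoff function. It shows that $\mathrm{Ric}$ is small in the mean in the $n-1$ directions $\nabla u_a$.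

One direction is missing, and algebra does not supply it. For $n=3$ and an orthonormal frame, take a diagonal curvature operator with sectional curvatures $K_{12}=-\frac12$, $K_{13}=K_{23}=\frac12$. Then $\mathrm{Ric}(e_1,e_1)=\mathrm{Ric}(e_2,e_2)=0$ but $\mathrm{Ric}(e_3,e_3)=1$, so $\mathrm{Ric}\ge0$ and the scalar curvature is $1$. We need a vector field in the last direction to which an integral formula applies. The direction orthogonal to $\nabla u_1,\dots,\nabla u_{n-1}$ is given by their generalized cross product $V$. It is not a gradient, in general, but it is divergence-free, and that is all the integral formula needs.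

**Proposition 5.** *For $n\ge2$ and $\epsilon_0>0$ there is $\delta=\delta(n,\epsilon_0)>0$ such that if $(X^n,h)$ is complete with $\mathrm{Ric}\ge0$ and $d_{GH}(B_{\delta^{-1}}(p),B_{\delta^{-1}}(0))<\delta$ for some $0\in\mathbb R^{n-1}\times Z$, then $\inf_{B_1(p)}\mathrm{Sc}\le\epsilon_0$.*

*Proof.* Let $\epsilon\in(0,1)$, to be chosen at the end, and write $B_s=B_s(p)$. The letter $C$ denotes constants depending only on $n$. By (F3) with $R=2$ and $m=n-1$, for suitable $\delta$ there is a harmonic $u:B_2\to\mathbb R^{n-1}$ such that, with $\mathcal G_{ab}=\langle\nabla u_a,\nabla u_b\rangle$,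
$$|\nabla u_a|\le2,\qquad\int_{B_2}|\nabla^2u_a|^2\le\epsilon^2\,\mathrm{vol}(B_2),\qquad\int_{B_2}|\mathcal G_{ab}-\delta_{ab}|\le\epsilon\,\mathrm{vol}(B_2).$$
The last bound uses Cauchy–Schwarz.

**Step 1: $n$ divergence-free fields.** *We complete the gradients by their cross product.* Let $U_a=\nabla u_a$, and let $V$ be defined by
$$\langle V,W\rangle=\mathrm{vol}(U_1,\dots,U_{n-1},W)\qquad\text{for all }W,$$
where $\mathrm{vol}$ is a local volume form. Up to sign, $V$ is dual to $*(du_1\wedge\dots\wedge du_{n-1})$. Where no orientation is fixed, $V$ is defined up to sign only, but we shall use only $\mathrm{Ric}(V,V)$, $\nabla_VV$, $\mathrm{tr}((\nabla V)^2)$, $|V|$ and $|\nabla V|$, which do not depend on the sign and are therefore defined on all of $B_2$.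

Clearly $V\perp U_a$. The length $|V|$ is the $(n-1)$-dimensional volume of the parallelepiped spanned by the $U_a$, so $|V|^2=\det\mathcal G$, and by Hadamard's inequality $|V|\le2^{n-1}$. Differentiating the definition,
$$\langle\nabla_WV,W'\rangle=\sum_a\mathrm{vol}(U_1,\dots,\nabla_WU_a,\dots,U_{n-1},W'),$$
so $|\nabla_WV|\le2^{n-2}\sum_a|\nabla_WU_a|$, and summing over an orthonormal basis of vectors $W$ (Minkowski's inequality) gives $|\nabla V|\le2^{n-2}\sum_a|\nabla^2u_a|$. Also $|U_a|\le2$ and $|\nabla U_a|=|\nabla^2u_a|$.

The divergences vanish. First, $\mathrm{div}\,U_a=\Delta u_a=0$. Second, in an orthonormal frame $(e_i)$,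
$$\mathrm{div}\,V=\sum_i\langle\nabla_{e_i}V,e_i\rangle=\sum_a\sum_i\mathrm{vol}(U_1,\dots,\nabla_{e_i}U_a,\dots,U_{n-1},e_i).$$
Writing $\nabla_{e_i}U_a=\sum_j\nabla^2u_a(e_i,e_j)e_j$, the inner sum over $i,j$ contracts the Hessian, symmetric in $i,j$, with an expression antisymmetric in $i,j$. So each summand over $a$ is $0$, and $\mathrm{div}\,V=0$.

**Step 2: the integral estimate.** *We show that $\mathrm{Ric}(T,T)$ is small in the mean for all $n$ fields.* For a divergence-free field $T$, commuting derivatives gives $\nabla_i\nabla_jT^i=\nabla_j\nabla_iT^i+\mathrm{Ric}_{jk}T^k=\mathrm{Ric}_{jk}T^k$, hence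
$$\mathrm{div}(\nabla_TT)=\nabla_i(T^j\nabla_jT^i)=\nabla_iT^j\nabla_jT^i+T^j\nabla_i\nabla_jT^i=\mathrm{tr}((\nabla T)^2)+\mathrm{Ric}(T,T). \tag{3}$$
Let $\varphi$ be the function of $d(p,\cdot)$ that is $1$ on $B_1$, $0$ off $B_{3/2}$ and linear in between. It is Lipschitz with $|\nabla\varphi|\le2$ and has compact support in $B_2$. Multiply (3) by $\varphi$ and integrate. For $T\in\{U_1,\dots,U_{n-1},V\}$,
$$\int\varphi\,\mathrm{Ric}(T,T)=-\int\langle\nabla\varphi,\nabla_TT\rangle-\int\varphi\,\mathrm{tr}((\nabla T)^2)\le\int_{B_2}\big(2|T||\nabla T|+|\nabla T|^2\big).$$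
By Step 1, $|T|\le2^{n-1}$ and $\int_{B_2}|\nabla T|^2\le C\epsilon^2\mathrm{vol}(B_2)$, and by Cauchy–Schwarz $\int_{B_2}|\nabla T|\le C\epsilon\,\mathrm{vol}(B_2)$. As $\epsilon<1$, the right side is at most $C\epsilon\,\mathrm{vol}(B_2)$. Since $\mathrm{Ric}\ge0$ and $\varphi=1$ on $B_1$, adding the $n$ inequalities gives
$$\int_{B_1}\Big(\sum_a\mathrm{Ric}(U_a,U_a)+\mathrm{Ric}(V,V)\Big)\le C\epsilon\,\mathrm{vol}(B_2). \tag{4}$$

**Step 3: the pointwise estimate on a good set.** *Where the $U_a$ are almost orthonormal, the integrand of (4) dominates $\mathrm{Sc}$.* Let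
$$A=\{x\in B_1:\ |\mathcal G_{ab}-\delta_{ab}|\le\tfrac1{2n}\text{ for all }a,b\}.$$
On $A$ the matrix $\mathcal G-I$ has row sums of absolute values at most $\frac{n-1}{2n}<\frac12$, so all eigenvalues of $\mathcal G$ are at least $\frac12$. In particular the $U_a$ are linearly independent there. Put $Q=\sum_aU_a\otimes U_a+V\otimes V$, a symmetric operator. If $\mathcal B$ is the $n\times(n-1)$ matrix with columns $U_a$, then $\sum_aU_a\otimes U_a=\mathcal B\mathcal B^{\mathsf T}$ has the same nonzero eigenvalues as $\mathcal B^{\mathsf T}\mathcal B=\mathcal G$. So on $\mathrm{span}(U_a)$ the eigenvalues of $Q$ are those of $\mathcal G$, at least $\frac12$. On the orthogonal line, spanned by $V$, the eigenvalue of $Q$ is $|V|^2=\det\mathcal G\ge2^{-(n-1)}$. Hence $Q\ge2^{-(n-1)}\mathrm{Id}$. The trace of a product of two non-negative symmetric operators is non-negative; applied to $\mathrm{Ric}$ and $Q-2^{-(n-1)}\mathrm{Id}$ this gives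
$$2^{-(n-1)}\mathrm{Sc}\le\mathrm{tr}(\mathrm{Ric}\circ Q)=\sum_a\mathrm{Ric}(U_a,U_a)+\mathrm{Ric}(V,V)\quad\text{on }A. \tag{5}$$

**Step 4: the good set is large.** *We compare volumes and conclude.* By Chebyshev's inequality and Bishop–Gromov,
$$\mathrm{vol}(B_1\setminus A)\le\sum_{a,b}2n\int_{B_2}|\mathcal G_{ab}-\delta_{ab}|\le2n(n-1)^2\epsilon\,\mathrm{vol}(B_2)\le2n(n-1)^2\,2^n\epsilon\,\mathrm{vol}(B_1).$$
So $\mathrm{vol}(A)\ge\frac12\mathrm{vol}(B_1)$ if $\epsilon\le\epsilon(n)$. As $\mathrm{Sc}\ge0$, (5), (4) and Bishop–Gromov give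
$$\tfrac12\mathrm{vol}(B_1)\inf_{B_1}\mathrm{Sc}\le\int_A\mathrm{Sc}\le C\epsilon\,\mathrm{vol}(B_2)\le C\epsilon\,\mathrm{vol}(B_1).$$
Hence $\inf_{B_1}\mathrm{Sc}\le C(n)\,\epsilon$ with some constant depending only on $n$. Choose $\epsilon\le\epsilon(n)$ so small that this is at most $\epsilon_0$. $\square$

**Corollary 6.** *If $X_l^n$ are complete with $\mathrm{Ric}\ge0$, $r_l>0$, and $(X_l,r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ with $d\ge n-1$, then $\limsup_l\ r_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}\le0$.*

*Proof.* Write $\mathbb R^d=\mathbb R^{n-1}\times\mathbb R^{d-n+1}$. Given $\epsilon_0>0$, the metrics $r_l^{-2}g$ satisfy the hypothesis of Proposition 5 for all large $l$. Their unit balls are the balls $B_{r_l}(p_l)$ and their scalar curvature is $r_l^2\,\mathrm{Sc}$, so $r_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}\le\epsilon_0$. $\square$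

## 7. Uniformly positive scalar curvature: proof of Theorem 1

Suppose $b_1(M)\ge k:=n-2$, and note $k\ge1$. Let $N\to M$ be the covering corresponding to $[\pi_1(M),\pi_1(M)]$; its deck group is $H_1(M;\mathbb Z)$. Since $H_1(M;\mathbb Q)=H_1(M;\mathbb Z)\otimes\mathbb Q$, we can choose $\gamma_1,\dots,\gamma_k\in H_1(M;\mathbb Z)$ that are linearly independent in $H_1(M;\mathbb Q)$. They generate an abelian group, so $c=1$, and (I) holds by linear independence. So setting (S) is satisfied with $M_i=M$, $N_i=N$, $\tilde o_i=\tilde o$, $\gamma_{j,i}=\gamma_j$ and $R_i=i$.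

Apply Proposition 4 with $\psi(l)=l$. Then $r_l=i(l)/\sqrt l\ge\sqrt l\to\infty$ and $(N,r_l^{-1}d,p_l)\to\mathbb R^d$ with $d\ge k+1=n-1$. Corollary 6 gives $\limsup_lr_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}_N\le0$. But $\mathrm{Sc}_N\ge\kappa$, so $r_l^2\inf\mathrm{Sc}_N\ge\kappa r_l^2\to\infty$, a contradiction. Hence $b_1(M)\le n-3$. The values $0,\dots,n-3$ are attained by the products $T^j\times S^{n-1-j}\times\mathbb R$ of Section 1; in particular $T^{n-3}\times S^2\times\mathbb R$ has $b_1=n-3$. $\blacksquare$

**Remark.** Under the hypotheses of Theorem 1, no blow-down $Y$ of $M$ or of a covering of $M$ at scales $R_i\to\infty$ has a regular point $q$ with $d\ge n-1$. Indeed, choose $q_i\to q$ and, for each $l$, an index $i(l)$ with $R_{i(l)}\ge l$ such that the covering with metric $\sqrt l\,R_{i(l)}^{-1}d$, based at $q_{i(l)}$, is $\frac1l$-close to $(Y,\sqrt l\,d_Y,q)$. Then $r_l=R_{i(l)}/\sqrt l\ge\sqrt l\to\infty$, the rescaled spaces converge to $\mathbb R^d$, and Corollary 6 gives the same contradiction.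

## 8. Quadratic decay and Hirsch length: proof of Theorem 2

Suppose that for some $n\ge 3$ no constant $C(n)$ works for (a) and (b). Then for every $i\in\mathbb N$ there is a complete non-compact $M_i^n$ with $\mathrm{Ric}\ge0$ and $\liminf_{x\to\infty}d(o_i,x)^2\mathrm{Sc}(x)>i$ that violates (a) or (b). Let $k=n-2$.

**Step 1: deck transformations.** *For each $i$ we find $\gamma_{1,i},\dots,\gamma_{k,i}$ with (I) and bounded nilpotency class.* If (a) fails for $M_i$, take $N_i$ and the $\gamma_{j,i}$ as in Section 7; the class is $1$.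

If (b) fails, $\pi_1(M_i)$ contains a finitely generated nilpotent group of Hirsch length $\ge n-2$. It has a torsion-free subgroup $\Gamma$ of finite index, of the same Hirsch length. The factors of the upper central series of $\Gamma$ are finitely generated, torsion-free and abelian. Refining that series, we get a central series with infinite cyclic factors
$$\{1\}=\Gamma_0<\Gamma_1<\Gamma_2<\cdots,\qquad[\Gamma,\Gamma_j]\subset\Gamma_{j-1},$$
whose number of factors is the Hirsch length, so at least $k$. Choose $\gamma_{j,i}$ generating $\Gamma_j$ modulo $\Gamma_{j-1}$ for $j\le k$. By induction $\langle\gamma_{1,i},\dots,\gamma_{j,i}\rangle=\Gamma_j$. Condition (I) holds, since $\Gamma_j/\Gamma_{j-1}$ is infinite cyclic, so no power $\gamma_{j,i}^a$ with $a\ge1$ lies in $\Gamma_{j-1}$. The group $\Gamma_k$ has class at most $k$, because $\Gamma_0<\dots<\Gamma_k$ is a central series of $\Gamma_k$ of length $k$. Let $N_i$ be the universal cover, whose deck group is $\pi_1(M_i)$.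

In both cases the class is at most $c=\max(1,n-2)$.

**Step 2: scales.** *We choose $R_i$ beyond the region where $\mathrm{Sc}$ is not controlled.* Let $\tilde o_i\in N_i$ lie over $o_i$. Choose $\rho_i$ such that $d(o_i,x)^2\mathrm{Sc}(x)\ge i$ whenever $d(o_i,x)\ge\rho_i$. Then choose $R_i>0$ with $R_i\ge4\rho_i$ and $R_i\ge i\max_jd(\gamma_{j,i}\tilde o_i,\tilde o_i)$. The last condition gives $R_i^{-1}d(\gamma_{j,i}\tilde o_i,\tilde o_i)\le\frac1i\to0$, so setting (S) holds.

**Step 3: contradiction.** *Part 2 of Proposition 4 makes the decay hypothesis available on the balls $B_{r_l}(p_l)$.* Apply Proposition 4 with $\psi(l)=l^2$. Let $l\ge16$, $x\in B_{r_l}(p_l)$, and write $o=o_{i(l)}$, $\pi=\pi_{i(l)}$. Then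
$$\rho_{i(l)}\le\tfrac14R_{i(l)}\le d(o,\pi x)\le DR_{i(l)},$$
so, as $\mathrm{Sc}(x)=\mathrm{Sc}(\pi x)$ and $i(l)\ge l^2$,
$$r_l^2\,\mathrm{Sc}(x)\ge\frac{R_{i(l)}^2}{l}\cdot\frac{i(l)}{d(o,\pi x)^2}\ge\frac{R_{i(l)}^2}{l}\cdot\frac{i(l)}{D^2R_{i(l)}^2}\ge\frac{l}{D^2}\to\infty .$$
Since $d\ge k+1=n-1$, this contradicts Corollary 6. So a constant $C(n)$ exists for which (a) and (b) hold.

**Step 4: sharpness of the rate.** *The paraboloid bounds $C(n)$ from below.* By (1), $M=T^{n-2}\times P$ is complete and non-compact with $\mathrm{Ric}\ge0$, $\mathrm{Sc}>0$, $d(o,x)^2\mathrm{Sc}(x)\to\frac12$ and $b_1(M)=n-2$. If some $C(n)<\frac12$ were admissible, (a) would give $b_1(M)\le n-3$. So $C(n)\ge\frac12$. $\blacksquare$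

Two comments on the statement. The argument by contradiction shows only that $C(n)$ exists; together with Step 4 it gives $C(n)\ge\frac12$ and does not determine the optimal value. And when $\mathrm{Ric}\ge0$, finitely generated subgroups of $\pi_1(M)$ are virtually nilpotent (Milnor 1968, Gromov 1981), so (b) bounds the Hirsch length of every finitely generated subgroup of $\pi_1(M)$ by $n-3$, where the Hirsch length of a virtually nilpotent group is that of a nilpotent subgroup of finite index.
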